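# Monotone triangles at a decreasing staircase

## 1. The bottom rows $(2,4)$, $(1,2,3)$ and $(3,2,1)$

Write $2\ 4$ on a line and put one integer $a$ above the gap, with $2\le a\le 4$. There are three ways: $a=2,3,4$. These are the three *monotone triangles* with bottom row $(2,4)$.

**Definition.** A monotone triangle of size $n$ is an array of integers $(a_{i,j})_{1\le j\le i\le n}$, with row $i$ equal to $(a_{i,1},\dots,a_{i,i})$, such that $a_{i,j}<a_{i,j+1}$ and $a_{i+1,j}\le a_{i,j}\le a_{i+1,j+1}$ for all admissible indices. Its bottom row is $(a_{n,1},\dots,a_{n,n})$.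

With one row there is one triangle. With bottom row $k_1<k_2$ there are $k_2-k_1+1$. Take now a bottom row $k_1<k_2<k_3$. The row above it is $(l_1,l_2)$ with $k_1\le l_1\le k_2\le l_2\le k_3$ and $l_1<l_2$, and it can be completed in $l_2-l_1+1$ ways. Drop the condition $l_1<l_2$ for a moment. The only pair we should not have admitted is $l_1=l_2=k_2$, which contributes $l_2-l_1+1=1$. With $A=k_2-k_1$, $B=k_3-k_2$, $l_1=k_2-i$, $l_2=k_2+j$, the count is
$$\sum_{i=0}^{A}\sum_{j=0}^{B}(i+j+1)-1=\frac{(A+1)(B+1)(A+B+2)}{2}-1. \tag{1}$$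
For $(1,2,3)$ we have $A=B=1$ and get $7$. For $(2,4,6)$ we have $A=B=2$ and get $26$.

Formula (1) is a polynomial, so nothing stops us from inserting the decreasing row $(3,2,1)$, although it counts nothing. There $A=B=-1$, the product dies, and we get $-1$.

For every $n$ the count is polynomial. We take the following as known: there is a polynomial $\alpha(n;k_1,\dots,k_n)$ which for all integers $k_1<\dots<k_n$ equals the number of monotone triangles with bottom row $(k_1,\dots,k_n)$. It is unique, because a polynomial that vanishes at all increasing integer tuples is zero (let $k_n$ range over infinitely many values, then $k_{n-1}$, and so on). So $\alpha(1;k_1)=1$, $\alpha(2;k_1,k_2)=k_2-k_1+1$, and $\alpha(3;\cdot)$ is (1). What is $\alpha(n;n,n-1,\dots,1)$? So far we have $1$, $0$, $-1$ for $n=1,2,3$.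

## 2. A row-by-row recursion and the staircase of length five

The computation of (1) works for every $n$. Let $k_1<\dots<k_n$. The row $l$ above satisfies $k_i\le l_i\le k_{i+1}$. Since $l_{j-1}\le k_j\le l_j$, strictness fails between $l_{j-1}$ and $l_j$ only in the event $l_{j-1}=l_j=k_j$, where $2\le j\le n-1$. The events for $j$ and $j+1$ exclude each other, since they would force $l_j=k_j$ and $l_j=k_{j+1}$. Inclusion–exclusion gives
$$\alpha(n;k)=\sum_{J}(-1)^{|J|}\sum_{l}\alpha(n-1;l). \tag{2}$$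
Here $J\subseteq\{2,\dots,n-1\}$ contains no two consecutive integers, $l_{j-1}=l_j=k_j$ for $j\in J$, and every other ("free") $l_i$ is summed over $k_i\le l_i\le k_{i+1}$.

For a polynomial $p$, choose a polynomial $P$ with $P(x)-P(x-1)=p(x)$ and read $\sum_{l=a}^{b}p(l)$ as $P(b)-P(a-1)$. This is polynomial in $a,b$. It is $0$ for $b=a-1$, and it is $-\sum_{l=b+1}^{a-1}p(l)$ for $b<a-1$. With this reading both sides of (2) are polynomials in $k$ that agree at increasing integers, so (2) holds for all integers $k_i$.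

Insert $k_i=n+1-i$. Every free $l_i$ runs from $k_i$ to $k_i-1$, so its sum is $0$. Only those $J$ survive for which no $l_i$ is free, that is, for which the pairs $\{j-1,j\}$, $j\in J$, cover $\{1,\dots,n-1\}$. If $n$ is even, $n-1$ is odd and this is impossible, so $\alpha(n;n,\dots,1)=0$. If $n=2m+1$, then $J=\{2,4,\dots,2m\}$ and
$$\alpha(2m+1;2m+1,\dots,1)=(-1)^m\,\alpha(2m;2m,2m,2m-2,2m-2,\dots,2,2). \tag{3}$$

For $n=5$ we need $\alpha(4;4,4,2,2)$, and we use (2) again with $J=\emptyset,\{2\},\{3\}$. A sum from $4$ to $2$ means minus the term at $3$.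

* $J=\emptyset$: $l_1=4$, $l_2$ from $4$ to $2$, $l_3=2$. The contribution is $-\alpha(3;4,3,2)=1$ by (1).
* $J=\{2\}$: $l=(4,4,2)$. By (1) with $A=0,B=-2$, $-\alpha(3;4,4,2)=1$.
* $J=\{3\}$: $l=(4,2,2)$. By (1) with $A=-2,B=0$, $-\alpha(3;4,2,2)=1$.

So $\alpha(5;5,4,3,2,1)=3$. Compare with true counts: $\alpha(1;2)=1$ and $\alpha(2;2,4)=3$. The values at the decreasing staircases are $-\alpha(1;2)$ and $+\alpha(2;2,4)$. The question, which comes from Ilse Fischer and Lukas Riegler, "Combinatorial Reciprocity for Monotone Triangles", arXiv:1111.2695 (2011), is whether this continues. It does.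

**Theorem A.** For all $m\ge 1$,
$$\alpha(2m+1;2m+1,2m,\dots,1)=(-1)^m\prod_{k=1}^m\frac{\binom{6k-2}{2k}}{2\binom{4k-1}{2k}}=(-1)^m\alpha(m;2,4,\dots,2m).$$

The factors for $k=1,2,3$ are $\frac{6}{6}=1$, $\frac{210}{70}=3$, $\frac{8008}{924}=\frac{26}{3}$. So the product is $1,3,26$ for $m=1,2,3$, in agreement with $\alpha(1;2)$, $\alpha(2;2,4)$, $\alpha(3;2,4,6)$ computed above.

The sensible first attempt is to keep applying (2). The first step is perfect, because it leaves the single term in (3). The second step breaks the induction. For the doubled row $(2m,2m,\dots,2,2)$ each free sum has length $1$ or is minus one term, so no sum is empty and every admissible $J$ contributes one term. For $m=3$ there are $8$ sets $J$; the set $J=\{2\}$, for instance, gives the row $(6,6,4,3,2)$. This is neither a staircase nor a doubled staircase, so an induction hypothesis about those rows says nothing about it.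

We need a different handle on $\alpha$. The plan is to realize the number as the value at one point of a symmetric polynomial in $n$ variables, and to compute the whole polynomial.

## 3. The staircase value as $F_n(1,\dots,1)$

We use one published result as a black box. Let $E_x f(x)=f(x+1)$ and $\Delta_x=E_x-\mathrm{id}$. Fischer (*Adv. Appl. Math.* 37 (2006), "The number of monotone triangles with prescribed bottom row") gives
$$\alpha(n;k)=\prod_{p<q}(\mathrm{id}+E_{k_p}\Delta_{k_q})\prod_{i<j}\frac{k_j-k_i}{j-i}. \tag{4}$$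
The operators commute. For $n=2$: $(\mathrm{id}+E_{k_1}\Delta_{k_2})(k_2-k_1)=k_2-k_1+1$.

**Notation.** For variables $X_1,\dots,X_n$ put
$$S(x,y)=1-x+xy,\qquad \mathbf{AS}\,f=\sum_{\sigma\in S_n}\operatorname{sgn}(\sigma)f(X_{\sigma(1)},\dots,X_{\sigma(n)}),\qquad \Delta_n=\prod_{p<q}(X_q-X_p),$$
$$N_n=\mathbf{AS}\Big[\prod_iX_i^{\,n-i}\prod_{p<q}S(X_p,X_q)\Big],\qquad F_n=\frac{N_n}{\Delta_n},\qquad N_0=F_0=1.$$

An antisymmetric (Laurent) polynomial is divisible by $\Delta_n$, so $F_n$ is a symmetric polynomial. In one variable, $N_n$ has degree at most $(n-1)+(n-1)$, since the monomial contributes at most $n-1$ and each of the $n-1$ factors $S$ that contain the variable contributes at most $1$. As $\Delta_n$ has degree $n-1$ in it, $F_n$ has degree at most $n-1$ in each variable.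

*Example.* $F_1=1$. For $n=2$ the numerator is $X_1(1-X_1+X_1X_2)-X_2(1-X_2+X_1X_2)=(X_1-X_2)(1-X_1-X_2+X_1X_2)$, so $F_2=-(1-X_1)(1-X_2)$.

**Step 1: the product $\prod\frac{k_j-k_i}{j-i}$ as a value at $X=1$.** For all $k\in\mathbb Z^n$,
$$\Big[\mathbf{AS}\Big[\prod_iX_i^{k_i}\Big]\Big/\Delta_n\Big]_{X=(1,\dots,1)}=\prod_{i<j}\frac{k_j-k_i}{j-i}.$$
The quotient is a Laurent polynomial, hence continuous at $(1,\dots,1)$, and we may approach this point along $X_i=q^{i-1}$, $q\to1$. There $\mathbf{AS}\prod X_i^{k_i}=\det\big(q^{(i-1)k_j}\big)$ is a Vandermonde determinant, equal to $\prod_{i<j}(q^{k_j}-q^{k_i})$, and $\Delta_n=\prod_{i<j}(q^{j-1}-q^{i-1})$. The ratio tends to the claimed product.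

**Step 2: the operators become multiplications.** Expand $\mathbf{AS}\prod X_i^{k_i}=\sum_\sigma\operatorname{sgn}(\sigma)\prod_jX_{\sigma(j)}^{k_j}$. On the $\sigma$-term, $E_{k_p}$ multiplies by $X_{\sigma(p)}$. So $\mathrm{id}+E_{k_p}\Delta_{k_q}=\mathrm{id}-E_{k_p}+E_{k_p}E_{k_q}$ multiplies it by $S(X_{\sigma(p)},X_{\sigma(q)})$. These operators are finite linear combinations of shifts of $k$, so they may be applied to both sides of Step 1. With (4),
$$\alpha(n;k)=\Big[\mathbf{AS}\Big[\prod_iX_i^{k_i}\prod_{p<q}S(X_p,X_q)\Big]\Big/\Delta_n\Big]_{X=(1,\dots,1)}\qquad(k\in\mathbb Z^n).$$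
For $k_i=n+1-i$ the bracket is $X_1\cdots X_n\,F_n$. Therefore
$$\alpha(n;n,n-1,\dots,1)=F_n(1,\dots,1). \tag{5}$$

At $X=(1,\dots,1)$ numerator and denominator of $F_n$ both vanish, so direct substitution gives nothing. We look for points where $N_n$ becomes simple.

## 4. Specializing two variables at a zero of $S$

This section evaluates $N_n$ when two variables are $u$ and $v=\frac1{1-u}$. The reason for this choice is that
$$S(v,u)=1-v(1-u)=0,$$
so every arrangement in which $v$ stands before $u$ disappears. Let $u\ne0,1$, $w=1-u$, $v=1/w$, $N=n-2$. The other values are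
$$S(u,v)=w+\frac uw=\frac{1-u+u^2}{w}=v-u,$$
$$S(X,u)=1-wX,\quad S(X,v)=\frac{w+uX}{w},\quad S(u,X)=w+uX,\quad S(v,X)=\frac{X-u}{w}.$$

Consider an arrangement of $u,v,X_3,\dots,X_n$ with $u$ before $v$. Let $i$ of the other variables precede $u$ and $j\ge i$ of them precede $v$.

* Moving $u$ to the front and then $v$ to second place costs the sign $(-1)^{i+j}$. What remains is the sign of the arrangement of the others.
* $u$ is in position $i+1$ and has exponent $n-(i+1)=N+1-i$; $v$ is in position $j+2$ and has exponent $N-j$.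
* The $s$-th of the others has exponent $N-s$ plus $2$, $1$ or $0$, according to whether it stands before $u$, between $u$ and $v$, or after $v$.
* The $S$-factors joining such a variable $X$ to $u$ and $v$ are, in these three cases, $S(X,u)S(X,v)$, $S(u,X)S(X,v)$, $S(u,X)S(v,X)$. That is $\frac{w+uX}{w}$ times $1-wX$, $w+uX$, $X-u$ respectively.

The scalar is $(-1)^{i+j}u^{N+1-i}v^{N-j}=u^{N+1}w^{-N}\cdot(-1)^{i+j}u^{-i}w^{j}$. The last part is absorbed by giving a factor $\frac wu$ to each variable with $s\le i$ and a factor $-w$ to each with $i<s\le j$. So put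
$$a(X)=X-u,\qquad b(X)=\frac wuX^2(1-wX),\qquad c(X)=-wX(w+uX),$$
$$T_N(X_1,\dots,X_N)=\sum_{0\le i\le j\le N}\ \prod_{s\le i}b(X_s)\prod_{i<s\le j}c(X_s)\prod_{s>j}a(X_s).$$
With $S(u,v)=v-u$, and with $\mathbf{AS}$ acting on the $N$ remaining variables (written $X_1,\dots,X_N$ inside the bracket),
$$N_n(u,v,X_3,\dots,X_n)=(v-u)\,u^{N+1}w^{-N}\prod_{r=3}^n\frac{w+uX_r}{w}\cdot\mathbf{AS}\Big[T_N\prod_sX_s^{N-s}\prod_{p<q}S(X_p,X_q)\Big]. \tag{6}$$

The right side would collapse to $N_{n-2}$ if $T_N$ were a symmetric product. As it stands, $T_N$ is the sum of all words $b\cdots b\,c\cdots c\,a\cdots a$, whereas $\prod_s(a+b+c)(X_s)$ is the sum of *all* words in $a,b,c$. We show that under this $\mathbf{AS}$ the two agree.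

## 5. Two local relations and a noncommutative factorization

Put $q=a+b+c$. First, using $1-u^2=w(1+u)$,
$$b+c=\frac{wX}{u}\big[(1-u^2)X-wX^2-uw\big]=-\frac{w^2}{u}X(X-1)(X-u). \tag{7}$$
Adding $a=X-u$ and using $(1-wX)(u+wX)=u+w^2X-w^2X^2$,
$$q=\frac1u(X-u)\big(u+w^2X-w^2X^2\big)=\frac1u(X-u)(1-wX)(u+wX). \tag{8}$$

For a word $x_1\cdots x_N$ in noncommuting letters $a,b,c$ put
$$L(x_1\cdots x_N)=\mathbf{AS}\Big[\prod_sx_s(X_s)\prod_sX_s^{N-s}\prod_{p<q}S(X_p,X_q)\Big],$$
and extend $L$ linearly. We want $L$ of the sum of the words $b^ic^ja^k$ to equal $L((a+b+c)^N)$. For $N=2$ the words in $(a+b+c)^2$ that are missing are exactly $ab,ac,cb$, so we need $L(ab+ac+cb)=0$.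

**Lemma 1.** $x\,S(x,y)\,[a(x)b(y)+a(x)c(y)+c(x)b(y)]$ is symmetric in $x,y$.

*Proof.* By (7) the bracket is $a(x)(b+c)(y)+c(x)b(y)=-\frac{w^2}{u}\,y\,K$ with
$$K=(x-u)(y-1)(y-u)+xy(w+ux)(1-wy).$$
The two products expand to
$$xy^2-(1+u)xy+ux-uy^2+u(1+u)y-u^2\quad\text{and}\quad wxy-w^2xy^2+ux^2y-uwx^2y^2 .$$
Since $1-w^2=u(2-u)$ and $w-1-u=-2u$, their sum is $K=uk$ with
$$k=-wx^2y^2+x^2y+(2-u)xy^2-2xy+x-y^2+(1+u)y-u.$$
Now add $k$ and
$$-xk=wx^3y^2-x^3y-(2-u)x^2y^2+2x^2y-x^2+xy^2-(1+u)xy+ux,$$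
$$xyk=-wx^3y^3+x^3y^2+(2-u)x^2y^3-2x^2y^2+x^2y-xy^3+(1+u)xy^2-uxy.$$
Collecting (with $w+1=2-u$),
$$\begin{aligned}k\,S(x,y)={}&-wx^3y^3+(2-u)x^2y^2(x+y)-xy(x^2+y^2)-(5-2u)x^2y^2\\&+4xy(x+y)-(3+2u)xy-(x^2+y^2)+(1+u)(x+y)-u,\end{aligned}$$
which is symmetric. The expression in the lemma is $xS(x,y)\cdot\big(-\frac{w^2}{u}yuk\big)=-w^2xy\cdot kS(x,y)$. $\square$

Is Lemma 1 enough? Put $r=ab+ac+cb$ and try $N=3$. The word $acb$ occurs both in $r\cdot b$ and in $a\cdot r$, and counting words gives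
$$(a+b+c)^3=(\text{sum of the ten words } b^ic^ja^k)+r(a+b+c)+(a+b+c)r-acb .$$
The words containing $ab$, $ac$ or $cb$ are the $27-10=17=9+9-1$ missing ones. Lemma 1 will kill $r(a+b+c)$ and $(a+b+c)r$, but a single $acb$ is left over. So for $N=3$ the claim is equivalent to $L(acb)=0$, which needs its own proof.

**Lemma 2.** With $W=x^2y\,S(x,y)S(x,z)S(y,z)$ and $\mathbf{AS}$ over the permutations of $x,y,z$, $\ \mathbf{AS}[a(x)c(y)b(z)\,W]=0$.

*Proof.* Put $\Sigma=S(x,y)S(x,z)S(y,z)$. We first find three expressions that $\mathbf{AS}$ kills because of a symmetry. In $zS(y,x)\Sigma$ the factors $S(y,x)S(x,y)$ and $S(x,z)S(y,z)$ are symmetric under $x\leftrightarrow y$. In $S(z,y)\Sigma$ and $xS(z,y)\Sigma$ the factors $S(z,y)S(y,z)$ and $S(x,y)S(x,z)$ are symmetric under $y\leftrightarrow z$. So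
$$\mathbf{AS}[(z-yz+xyz)\Sigma]=0,\quad\mathbf{AS}[(1-z+yz)\Sigma]=0,\quad\mathbf{AS}[(x-xz+xyz)\Sigma]=0.$$
The sum of the first two is $(1+xyz)\,\mathbf{AS}[\Sigma]=0$, since $1+xyz$ is symmetric. Hence $\mathbf{AS}[\Sigma]=0$. The third then gives $\mathbf{AS}[x(z-1)\Sigma]=xyz\,\mathbf{AS}[\Sigma]=0$.

Next write $W=x^2S(x,y)S(x,z)\cdot yS(y,z)$. The factor $a(x)x^2S(x,y)S(x,z)$ is symmetric in $y,z$. By Lemma 1 for $(y,z)$, so is $yS(y,z)[a(y)b(z)+a(y)c(z)+c(y)b(z)]$. Hence $\mathbf{AS}$ of the product of the two is zero, that is,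
$$\mathbf{AS}[a(x)c(y)b(z)W]=-\mathbf{AS}[a(x)a(y)(b+c)(z)W].$$
By (7) the right side equals
$$\frac{w^2}{u}\mathbf{AS}\big[(x-u)(y-u)(z-u)\,z(z-1)\,x^2y\,\Sigma\big]=\frac{w^2}{u}(x-u)(y-u)(z-u)\,xyz\;\mathbf{AS}[x(z-1)\Sigma]=0.\ \square$$

**Lemma 3.** For $N\ge0$,
$$\mathbf{AS}\Big[T_N\prod_sX_s^{N-s}\prod_{p<q}S(X_p,X_q)\Big]=\prod_{s=1}^Nq(X_s)\cdot N_N(X).$$

*Proof.* **Step 1: local relations hold inside any word.** Let $P,R$ be words. In $L(P\,r\,R)$ let $r$ occupy positions $s,s+1$. There $X_s^{N-s}X_{s+1}^{N-s-1}=(X_sX_{s+1})^{N-s-1}X_s$, and the $S$-factors joining $X_s,X_{s+1}$ to any other variable are symmetric in the two. So the integrand is a factor symmetric in $X_s,X_{s+1}$ times the expression of Lemma 1. It is symmetric in $X_s,X_{s+1}$, and $L(P\,r\,R)=0$.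

In $L(P\,acb\,R)$ let $acb$ occupy positions $s,s+1,s+2$. The monomial there is $(X_sX_{s+1}X_{s+2})^{N-s-2}X_s^2X_{s+1}$. So the integrand is a factor symmetric in these three variables times $a(x)c(y)b(z)W$ at $(x,y,z)=(X_s,X_{s+1},X_{s+2})$. Write each $\sigma\in S_N$ as $\tau\pi$ with $\pi$ permuting only the positions $s,s+1,s+2$. For fixed coset representative $\tau$ the sum over $\pi$ vanishes by Lemma 2. So $L(P\,acb\,R)=0$.

**Step 2: comparing the two generating series.** In noncommutative formal power series put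
$$\mathcal A=(1-a)(1-c)(1-b),\qquad \mathcal B=1-(a+b+c).$$
Expanding, $\mathcal A=\mathcal B+r-acb$. Therefore
$$\mathcal B^{-1}-\mathcal A^{-1}=\mathcal B^{-1}(\mathcal A-\mathcal B)\mathcal A^{-1}=\mathcal B^{-1}(r-acb)\mathcal A^{-1}.$$
Here $\mathcal B^{-1}=\sum_N(a+b+c)^N$ and $\mathcal A^{-1}=(1-b)^{-1}(1-c)^{-1}(1-a)^{-1}=\sum_{i,j,k}b^ic^ja^k$. The degree-$N$ part of the right side is a finite combination of terms $P\,r\,R$ and $P\,acb\,R$, which $L$ kills by Step 1. So
$$L\Big(\sum_{i+j+k=N}b^ic^ja^k\Big)=L\big((a+b+c)^N\big).$$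
The left side is the left side of the lemma, and the right side is $\mathbf{AS}\big[\prod_sq(X_s)\prod_sX_s^{N-s}\prod S\big]=\prod_sq(X_s)\,N_N$. $\square$

**Proposition 4.** For $n\ge2$, $N=n-2$, $u\ne0,1$, $w=1-u$,
$$F_n\Big(u,\frac1w,X_3,\dots,X_n\Big)=u\Big(-\frac1w\Big)^{N}\prod_{r=3}^n(w+uX_r)(u+wX_r)\;F_{n-2}(X_3,\dots,X_n).$$

*Proof.* Assume first $v\ne u$. By (6), Lemma 3 and (8),
$$N_n(u,v,X_3,\dots)=(v-u)u^{N+1}w^{-N}\prod_r\frac{w+uX_r}{w}\cdot\prod_r\frac{(X_r-u)(1-wX_r)(u+wX_r)}{u}\cdot N_{n-2}(X_3,\dots,X_n).$$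
Since $X_r-v=\frac{wX_r-1}{w}$, the denominator is $\Delta_n=(v-u)\prod_r(X_r-u)\frac{wX_r-1}{w}\cdot\Delta_{n-2}(X_3,\dots,X_n)$. In the quotient, $v-u$ and the $X_r-u$ cancel. Each $r$ leaves $-\frac1u(w+uX_r)(u+wX_r)$, and the scalar in front is $u^{N+1}w^{-N}$. This is the claim. If $v=u$, use continuity in $u$, since both sides are continuous on $\mathbb C\setminus\{0,1\}$. $\square$

*Check.* For $n=2$: $F_2(u,\frac1w)=-w\big(1-\frac1w\big)=1-w=u$.

The proposition does not reach the point $(1,\dots,1)$ by itself, because $u=1$ would need $v=\infty$. But it controls $F_n$ on many hyperplanes, and $F_n$ has small degree. So we look for a closed formula satisfying the same recursion and then interpolate.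

## 6. Straightening a Möbius map of order three

The map $u\mapsto\frac1{1-u}$ is a Möbius map of order three: $u\mapsto\frac1w\mapsto-\frac wu\mapsto u$. Its fixed points are the roots of $u^2-u+1=0$, namely $-\omega$ and $-\omega^2$, where $\omega=e^{2\pi i/3}$. A coordinate in which the fixed points are $0$ and $\infty$ turns it into multiplication by a cube root of unity. We use the one that sends $1$ to $1$:
$$X(Y)=\frac{Y-\omega^2}{1-\omega^2Y},\qquad X(0)=-\omega^2,\quad X(\infty)=-\omega,\quad X(1)=1.$$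
Indeed $1-X(Y)=\frac{-\omega(1-Y)}{1-\omega^2Y}$, so
$$\frac1{1-X(Y)}=\frac{\omega Y-\omega^2}{1-Y}=X(\omega Y). \tag{9}$$

With $t=Y+Y^{-1}$ we also need
$$X-1+X^{-1}=\frac3{1+t}. \tag{10}$$
To see it, compute $X+\omega^2=\frac{(1-\omega)Y}{1-\omega^2Y}$ and $X+\omega=\frac{\omega(1-\omega)}{1-\omega^2Y}$. Since $(1-\omega)^2=-3\omega$, the product is $X^2-X+1=\frac{-3\omega^2Y}{(1-\omega^2Y)^2}$. Divide by $X=\frac{-\omega^2(1-\omega Y)}{1-\omega^2Y}$ and use $(1-\omega Y)(1-\omega^2Y)=1+Y+Y^2$.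

Now let $u=X(z)$, $w=1-u$, and $v=\frac1w=X(\omega z)$. Then $X(\omega^2z)=\frac1{1-v}=-\frac wu$. Put
$$d=1-uw=u^2-u+1=w^2-w+1=u^2+uw+w^2,\qquad s=\omega^2z+\omega z^{-1},$$
so that $s$ is the $t$-value of $\omega^2z$. Apply (10) to $u$, $v$, $-\frac wu$. The left sides are $\frac du$, $\frac dw$, $-\frac d{uw}$, so
$$1+t_z=\frac{3u}d,\qquad1+t_{\omega z}=\frac{3w}d,\qquad1+s=-\frac{3uw}d. \tag{11}$$
Finally, for $X=X(Y)$, (10) and (11) give
$$(w+uX)(u+wX)=X\big(uw(X-1+X^{-1})+u^2+uw+w^2\big)=X\Big(\frac{3uw}{1+t}+d\Big)=\frac{X\,d\,(t-s)}{1+t}. \tag{12}$$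
So in the new coordinates, with $X_r=X(Y_r)$ and $t_r=Y_r+Y_r^{-1}$, Proposition 4 reads
$$F_n(u,v,X_3,\dots,X_n)=u(-w)^{-(n-2)}\prod_{r=3}^n\frac{X_r\,d\,(t_r-s)}{1+t_r}\;F_{n-2}(X_3,\dots,X_n). \tag{13}$$

The factors $\frac{X_r}{1+t_r}$ can be stripped off as an explicit power. What remains is the recursion with factor $\prod(t_r-s)$. In particular $F_n$ vanishes when three variables correspond to $z,\omega z,\omega^2z$. We want a symmetric function with this vanishing, and determinants supply one.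

## 7. Symplectic determinants with exponents prime to three

**Definition.** For $M\ge1$ let $e_1>\dots>e_{2M}$ be the integers in $\{1,\dots,3M-1\}$ not divisible by $3$, that is, $3M-1,3M-2,3M-4,\dots,2,1$. With $t_i=Y_i+Y_i^{-1}$ put
$$\Phi_M(Y_1,\dots,Y_{2M})=\frac{\det\big(Y_i^{e_j}-Y_i^{-e_j}\big)_{1\le i,j\le2M}}{\prod_i(Y_i-Y_i^{-1})\prod_{i<j}(t_i-t_j)},\qquad\Phi_0=1.$$

The quotient $\frac{Y^e-Y^{-e}}{Y-Y^{-1}}$ is a monic polynomial in $t=Y+Y^{-1}$ of degree $e-1$. So $\Phi_M$ is a symmetric polynomial in the $t_i$, of degree at most $(3M-2)-(2M-1)=M-1$ in each. (By Weyl's character formula it is the $Sp_{4M}$-character of highest weight $(M-1,M-1,\dots,1,1,0,0)$, but we do not use this.)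

*Examples.* For $M=1$ the exponents are $2,1$, the numerator divided by $\prod(Y_i-Y_i^{-1})$ is $t_1\cdot1-1\cdot t_2$, and $\Phi_1=1$. For $M=2$ the exponents $5,4,2,1$ give the columns $t^4-3t^2+1,\ t^3-2t,\ t,\ 1$, which may be replaced by $t^4-3t^2,\ t^3,\ t,\ 1$. Splitting the first column, $\Phi_2=\sum_{i<j}t_it_j+3$.

**Lemma 5.** For $M\ge1$, with $s=\omega^2z+\omega z^{-1}$,
$$\Phi_M(z,\omega z,Y_3,\dots,Y_{2M})=\prod_{r=3}^{2M}(t_r-s)\;\Phi_{M-1}(Y_3,\dots,Y_{2M}).$$

*Proof.* For $M=1$ both sides are $1$. Let $M\ge2$.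

**Step 1: find the factors $t_r-s$.** Let three arguments be $z,\omega z,\omega^2z$, with $z$ and the other arguments generic. The sum of the three corresponding rows has entries $z^e(1+\omega^e+\omega^{2e})-z^{-e}(1+\omega^{-e}+\omega^{-2e})=0$, since $3\nmid e$. So the determinant is $0$ while the denominator is not, and $\Phi_M=0$. Hence $\Phi_M(z,\omega z,Y_3,\dots)$, as a polynomial in $t_3,\dots,t_{2M}$ over $\mathbb C[z^{\pm1}]$, vanishes at $t_r=s$ for each $r$. The $t_r-s$ are monic and linear in different variables, so their product divides: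
$$\Phi_M(z,\omega z,Y_3,\dots)=R\prod_{r=3}^{2M}(t_r-s),\qquad R\in\mathbb C[z^{\pm1}][t_3,\dots,t_{2M}].$$

**Step 2: $R$ does not depend on $z$.** The left side has degree at most $M-1$ in each of $t_1=z+z^{-1}$ and $t_2=\omega z+\omega^2z^{-1}$. So its exponents in $z$ lie in $[-(2M-2),2M-2]$. The product $\prod(t_r-s)$ has both extreme exponents $\pm(2M-2)$, with constant nonzero coefficients $(-\omega^2)^{2M-2}$ and $(-\omega)^{2M-2}$. So $R$ has no positive and no negative exponent.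

**Step 3: identify $R$ from the coefficient of $z^{2M-2}$.** Expand the numerator of $\Phi_M$ along its first two rows. The highest power of $z$ comes only from the columns $e_1,e_2$, with $e_1+e_2=6M-3$. Its coefficient is $\omega^{e_2}-\omega^{e_1}=\omega^{3M-2}-\omega^{3M-1}=\omega-\omega^2$, times the complementary minor. The remaining exponents $e_3,\dots,e_{2M}$ are those for $M-1$, so that minor is the numerator of $\Phi_{M-1}(Y_3,\dots,Y_{2M})$. The denominator has leading term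
$$z\cdot\omega z\cdot(1-\omega)z\cdot(z\cdot\omega z)^{2M-2}=(\omega-\omega^2)\,\omega^{2M-2}z^{4M-1}$$
times the denominator of $\Phi_{M-1}(Y_3,\dots,Y_{2M})$. So the coefficient of $z^{2M-2}$ in $\Phi_M$ is $\omega^{-(2M-2)}\Phi_{M-1}=\omega^{M-1}\Phi_{M-1}$. In $R\prod(t_r-s)$ it is $(-\omega^2)^{2M-2}R=\omega^{M-1}R$. Hence $R=\Phi_{M-1}(Y_3,\dots,Y_{2M})$. $\square$

*Check for $M=2$.* Here $t_1+t_2=-s$ and $t_1t_2=\omega z^2-1+\omega^2z^{-2}=s^2-3$. So $\Phi_2=s^2-3-s(t_3+t_4)+t_3t_4+3=(t_3-s)(t_4-s)$.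

## 8. A closed formula for $F_n$ by interpolation

Since $\Phi_M$ takes an even number of arguments, odd $n$ needs one extra argument. Freezing it at $\omega$, where $t=-1$, produces the factor $-1-s=\frac{3uw}d$ in Lemma 5, a pure scalar by (11).

**Theorem B.** Substitute $X_r=X(Y_r)$ with $X(Y)=\frac{Y-\omega^2}{1-\omega^2Y}$, and put $t_r=Y_r+Y_r^{-1}$. Then for all $m\ge0$
$$F_{2m+1}=(-1)^m3^{m^2}\prod_{r=1}^{2m+1}\frac{X_r^m}{(1+t_r)^m}\;\Phi_{m+1}(Y_1,\dots,Y_{2m+1},\omega),$$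
and for all $m\ge1$
$$F_{2m}=(-1)^m3^{m(m-1)}\prod_{r=1}^{2m}\frac{(1-X_r)X_r^{m-1}}{(1+t_r)^{m-1}}\;\Phi_m(Y_1,\dots,Y_{2m}).$$

*Proof.* Let $G_n$ be the right-hand side, and $G_0=1$. It is symmetric.

**Step 1: $G_n$ is a polynomial in $X_1$ of degree at most $n-1$.** This makes it comparable with $F_n$. By (10),
$$\frac X{1+t}=\frac{X^2-X+1}3,\qquad\frac{Xt}{1+t}=X-\frac X{1+t},$$
both polynomials in $X$ of degree at most $2$. For $n=2m+1$, $\Phi_{m+1}$ has degree at most $m$ in $t_1$. So $G_n$ depends on $Y_1$ through the terms $\big(\frac{X_1}{1+t_1}\big)^mt_1^j=\big(\frac{X_1}{1+t_1}\big)^{m-j}\big(\frac{X_1t_1}{1+t_1}\big)^j$ with $j\le m$, of degree at most $2m=n-1$ in $X_1$. For $n=2m$ the terms are $(1-X_1)\big(\frac{X_1}{1+t_1}\big)^{m-1}t_1^j$ with $j\le m-1$, of degree at most $1+2(m-1)=n-1$.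

**Step 2: $G_n$ satisfies (13), for odd $n=2m+1\ge3$.** Let $c_m=(-1)^m3^{m^2}$ and set $Y_1=z$, $Y_2=\omega z$, so $X_1=u$, $X_2=v=\frac1w$. By Lemma 5 with $M=m+1$,
$$\Phi_{m+1}(z,\omega z,Y_3,\dots,Y_n,\omega)=\frac{3uw}d\prod_{r=3}^n(t_r-s)\;\Phi_m(Y_3,\dots,Y_n,\omega).$$
By (11), $\frac{(uv)^m}{((1+t_z)(1+t_{\omega z}))^m}=\big(\frac uw\big)^m\big(\frac{d^2}{9uw}\big)^m$. Therefore
$$G_n(u,v,X_3,\dots)=c_m\Big(\frac uw\Big)^m\Big(\frac{d^2}{9uw}\Big)^m\frac{3uw}d\prod_{r\ge3}\frac{X_r^m(t_r-s)}{(1+t_r)^m}\;\Phi_m(Y_3,\dots,Y_n,\omega),$$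
with scalar $3^{1-2m}c_m\,u\,w^{1-2m}d^{2m-1}$. The right side of (13) with $G_{n-2}$ in place of $F_{n-2}$ is the same product over $r$ and the same $\Phi_m$, with scalar $u(-w)^{-(2m-1)}d^{2m-1}c_{m-1}=-c_{m-1}\,u\,w^{1-2m}d^{2m-1}$. They agree because $m^2-(m-1)^2=2m-1$ gives $c_m=-3^{2m-1}c_{m-1}$.

**Step 3: the same for even $n=2m\ge2$.** Let $\kappa_m=(-1)^m3^{m(m-1)}$. Here $(1-u)(1-v)=w\big(1-\frac1w\big)=-u$. By Lemma 5 with $M=m$ and (11), the scalar on the left is
$$-\kappa_mu\Big(\frac uw\Big)^{m-1}\Big(\frac{d^2}{9uw}\Big)^{m-1}=-9^{1-m}\kappa_m\,u\,w^{2-2m}d^{2m-2},$$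
times $\prod_{r\ge3}\frac{(1-X_r)X_r^{m-1}(t_r-s)}{(1+t_r)^{m-1}}\Phi_{m-1}(Y_3,\dots,Y_n)$. The right side of (13), with $G_{n-2}$, is the same product with scalar $\kappa_{m-1}\,u\,w^{2-2m}d^{2m-2}$ (for $m=1$ the product is empty and $G_0=\kappa_0=1$). They agree because $m(m-1)-(m-1)(m-2)=2(m-1)$ gives $\kappa_m=-9^{m-1}\kappa_{m-1}$.

**Step 4: interpolation.** We prove $F_n=G_n$ by induction. $F_0=G_0=1$, and $F_1=1=\Phi_1(Y_1,\omega)=G_1$. Let $n\ge2$ and fix generic $Y_2,\dots,Y_n$. For $j=2,\dots,n$ consider two values of $X_1$.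

* $X_1=X(\omega Y_j)$: here (13) applies to the pair $(u,v)=(X_j,X_1)$, with $z=Y_j$.
* $X_1=X(\omega^2Y_j)$: take $z=Y_1=\omega^2Y_j$. Then $\omega z=Y_j$, and (13) applies to $(u,v)=(X_1,X_j)$.

Both $F_n$ and $G_n$ are symmetric and satisfy (13), and $F_{n-2}=G_{n-2}$ by induction. So $F_n=G_n$ at these points. They are $2(n-1)\ge n$ distinct values of $X_1$, and both sides are polynomials in $X_1$ of degree at most $n-1$. So $F_n=G_n$ for generic $Y_2,\dots,Y_n$ and all $X_1$, hence identically. $\square$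

*Check.* For $m=1$, $F_2=-(1-X_1)(1-X_2)$ as in Section 3. With $\Phi_2(Y_1,Y_2,Y_3,\omega)=\sum_{i<j\le3}t_it_j-(t_1+t_2+t_3)+3$, at $Y=(1,1,1)$ we get $F_3(1,1,1)=-3\cdot3^{-3}\cdot(12-6+3)=-1$, in agreement with (1) at $(3,2,1)$.

## 9. The value at $Y=(1,\dots,1)$

**Step 1: reduce to $\Phi_m$ at ones.** Put all $Y_r=1$ in Theorem B, so $X_r=1$, $t_r=2$, $1+t_r=3$. Lemma 5 with $M=m+1$, $z=1$, $s=\omega^2+\omega=-1$ gives $\Phi_{m+1}(1^{2m+1},\omega)=3^{2m}\Phi_m(1^{2m})$, where $1^k$ means $k$ arguments equal to $1$. With (5) and $d_m:=\Phi_m(1^{2m})$,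
$$\alpha(2m+1;2m+1,\dots,1)=(-1)^m3^{m^2-m(2m+1)+2m}d_m=(-1)^m3^{-m(m-1)}d_m. \tag{14}$$

**Step 2: $d_m$ as a quotient of products.** Let $E_m=\prod_ie_i\prod_{i<j}(e_i^2-e_j^2)$ for the exponents $e_1>\dots>e_{2m}$, and let $D_m$ be the same expression for $2m>2m-1>\dots>1$. Then $d_m=E_m/D_m$. This is Weyl's dimension formula for $Sp_{4m}$; here is a direct derivation. Since $\Phi_m$ is a polynomial in the $t_i$, we may approach $t_i=2$ along $Y_i=q^i$, $q=e^\varepsilon$, $\varepsilon\to0$. With $\tau_j=q^{e_j}+q^{-e_j}$, the quotient $\frac{q^{ie_j}-q^{-ie_j}}{q^{e_j}-q^{-e_j}}$ is a monic polynomial of degree $i-1$ in $\tau_j$. So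
$$\det\big(q^{ie_j}-q^{-ie_j}\big)=\prod_j(q^{e_j}-q^{-e_j})\prod_{i<j}(\tau_j-\tau_i).$$
The denominator is $\prod_i(q^i-q^{-i})\prod_{i<j}(t_i-t_j)$ with $t_i=q^i+q^{-i}$. Now $q^a-q^{-a}=2a\varepsilon+O(\varepsilon^3)$ and $(q^a+q^{-a})-(q^b+q^{-b})=(a^2-b^2)\varepsilon^2+O(\varepsilon^4)$. The powers of $\varepsilon$ cancel, and the limit is $\prod_j\frac{e_j}{j}\prod_{i<j}\frac{e_j^2-e_i^2}{i^2-j^2}=\frac{E_m}{D_m}$.

**Step 3: the ratio of consecutive $D$'s.** Adding $K$ to the set $\{1,\dots,K-1\}$ multiplies the expression by $K\prod_{i<K}(K-i)(K+i)=(2K-1)!$. With $K=2m-1$ and $K=2m$, $D_m/D_{m-1}=(4m-1)!\,(4m-3)!$.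

**Step 4: the ratio of consecutive $E$'s.** Passing from $m-1$ to $m$ adds the exponents $3m-1$ and $3m-2$, and $(3m-1)^2-(3m-2)^2=6m-3$. So
$$\frac{E_m}{E_{m-1}}=(3m-1)(3m-2)(6m-3)\prod_{\substack{1\le e\le3m-4\\3\nmid e}}\big((3m-1)^2-e^2\big)\big((3m-2)^2-e^2\big).$$
The numbers $3m-1-e$ run over the integers $\equiv0,1\pmod3$ in $[3,3m-2]$, and $3m-1+e$ over those in $[3m,6m-5]$. The omitted $3m-1$ is $\equiv2$. So together they are the integers $\equiv0,1$ in $[3,6m-5]$, once each. Similarly the numbers $3m-2\pm e$ lie in $[2,3m-3]$ and $[3m-1,6m-6]$, the omitted $3m-2$ is $\equiv1$, and they are the integers $\equiv0,2$ in $[2,6m-6]$, once each. The multiples of $3$ occur in both lists and have product $\Pi=3^{2m-2}(2m-2)!$. One copy of them, with the other residues, makes up $(6m-5)!$. So the product over $e$ is $\Pi\cdot(6m-5)!$.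

**Step 5: assemble.** We have $(6m-2)!=4(3m-1)(3m-2)(6m-3)(6m-5)!$ and $\frac{(2m-2)!}{(4m-3)!}=\frac{2\,(2m-1)!}{(4m-2)!}$. So
$$\frac{d_m}{3^{2m-2}d_{m-1}}=\frac{(3m-1)(3m-2)(6m-3)(2m-2)!\,(6m-5)!}{(4m-1)!\,(4m-3)!}=\frac{(6m-2)!\,(2m-1)!}{2(4m-2)!\,(4m-1)!}=\frac{\binom{6m-2}{2m}}{2\binom{4m-1}{2m}}. \tag{15}$$
Since $d_0=1$ and $\sum_{k=1}^m(2k-2)=m(m-1)$,
$$3^{-m(m-1)}d_m=\prod_{k=1}^m\frac{\binom{6k-2}{2k}}{2\binom{4k-1}{2k}}.$$
With (14) this is the first equality of Theorem A.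

## 10. Vertically symmetric alternating sign matrices

It remains to show that the product equals $\alpha(m;2,4,\dots,2m)$. The link is a class of matrices counted in the literature.

**Definition.** An alternating sign matrix (ASM) is a square matrix with entries in $\{0,1,-1\}$ such that in each row and each column all partial sums from the start are $0$ or $1$ and the total is $1$; equivalently, in each line the nonzero entries alternate in sign and sum to $1$. It is vertically symmetric if reflection in its vertical middle line fixes it. Let $A_V(2m+1)$ be the number of vertically symmetric ASMs of order $2m+1$.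

*Example.* The matrix with rows $(0,1,0),(1,-1,1),(0,1,0)$ is a vertically symmetric ASM.

We use a second published result: Kuperberg (*Ann. of Math.* 156 (2002), "Symmetry classes of alternating-sign matrices under one roof") gives
$$A_V(2m+1)=(-3)^{m^2}\prod_{1\le i,j\le2m+1,\;2\mid j}\frac{3(j-i)+1}{j-i+2m+1}. \tag{16}$$
For $m=1$: $j=2$, and $-3\cdot\frac{4\cdot1\cdot(-2)}{4\cdot3\cdot2}=1$.

**Step 1: the product in (16) is the product in Theorem A.** Write $j=2k$. For given $k$ the numerators with $j-i\ge0$ are $1,4,\dots,6k-2$. Those with $j-i<0$ are $-2,-5,\dots,-(6m-6k+2)$, and there are $2m+1-2k$ of them, an odd number. Over all $k$ the signs give $(-1)^m$, which cancels the sign of $(-3)^{m^2}$. The denominators for given $k$ run from $2k$ to $2k+2m$, with product $\frac{(2k+2m)!}{(2k-1)!}$. Put $p(a)=\prod_{0\le j<a}(3j+1)$ and $\rho(a)=\prod_{0\le j<a}(3j+2)$. After replacing $k$ by $m+1-k$ in the factors $\rho(2m+1-2k)$,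
$$A_V(2m+1)=3^{m^2}\prod_{k=1}^m\frac{p(2k)\,\rho(2k-1)\,(2k-1)!}{(2k+2m)!}.$$
In the ratio of the expressions for $m$ and $m-1$, the denominators contribute $\frac{(2m)!\,(2m+2)!\cdots(4m-4)!}{(2m+2)!\,(2m+4)!\cdots(4m)!}=\frac{(2m)!}{(4m-2)!\,(4m)!}$. The remaining factors are $3^{2m-1}(2m-1)!\,p(2m)\,\rho(2m-1)$. These are the products of the multiples of $3$ up to $6m-3$, of $1,4,\dots,6m-2$, and of $2,5,\dots,6m-4$; together they give $(6m-2)!$. So
$$\frac{A_V(2m+1)}{A_V(2m-1)}=\frac{(6m-2)!\,(2m)!}{(4m-2)!\,(4m)!}=\frac{(6m-2)!\,(2m-1)!}{2(4m-2)!\,(4m-1)!},$$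
the ratio in (15). For $m=0$ the product is empty and $A_V(1)=1$. Hence
$$A_V(2m+1)=\prod_{k=1}^m\frac{\binom{6k-2}{2k}}{2\binom{4k-1}{2k}}=3^{-m(m-1)}d_m. \tag{17}$$

**Step 2: from a symmetric ASM to a monotone triangle.** We show $A_V(2m+1)=\alpha(m;2,4,\dots,2m)$ by a bijection. Transposing, count ASMs $B$ of order $2m+1$ that are symmetric about the middle row. Let $p_j\in\{0,1\}$ be the sum of the top $m$ entries of column $j$. By symmetry $2p_j+B_{m+1,j}=1$, so $B_{m+1,j}=1-2p_j=\pm1$. The middle row has no zero entry, alternates and sums to $1$. So it is $(1,-1,1,\dots,-1,1)$, and $p_j=1$ exactly for even $j$.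

For $1\le i\le m$ let row $i$ of an array list, in increasing order, the columns whose top $i$ entries sum to $1$. There are $i$ of them, since the first $i$ row sums add up to $i$. Row $m$ is $(2,4,\dots,2m)$. Consecutive rows interlace: let rows $i-1$ and $i$ be $a_1<\dots<a_{i-1}$ and $b_1<\dots<b_i$. The partial sum of matrix row $i$ up to column $j$ is $\#\{l:b_l\le j\}-\#\{l:a_l\le j\}$. It is $\ge0$ for all $j$ if and only if $b_l\le a_l$ for all $l<i$. It is $\le1$ for all $j$ if and only if $a_l\le b_{l+1}$ for all $l<i$ (test $j=b_{l+1}$). So all these partial sums are in $\{0,1\}$ exactly when the two rows satisfy the monotone triangle inequalities. We obtain a monotone triangle with bottom row $(2,4,\dots,2m)$.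

**Step 3: the way back.** Given such a triangle, all its entries lie between $2$ and $2m$. Let $\chi_i$ be the $0/1$ vector of length $2m+1$ marking the entries of row $i$, put $\chi_0=0$, and let matrix row $i$ be $\chi_i-\chi_{i-1}$ for $1\le i\le m$. Row $i$ has partial sums in $\{0,1\}$ by the equivalence just shown, and total $i-(i-1)=1$. The column partial sums are the entries of $\chi_i$. Append the row $(1,-1,\dots,1)$ and reflect the top $m$ rows below it. The rows are as required. For a column, let $\pi_i\in\{0,1\}$ be the sum of its top $i$ entries. In an even column, $\pi_m=1$, the sum after the middle row is $0$, and after $k$ further rows it is $0+(1-\pi_{m-k})$. In an odd column, $\pi_m=0$, the sum after the middle row is $1$, and then it is $1+(0-\pi_{m-k})$. All are in $\{0,1\}$, and for $k=m$ they equal $1$. So we have an ASM symmetric about the middle row, and the two maps are inverse to each other.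

*Example.* For $m=2$ and the triangle with top entry $3$ over $(2,4)$, the top rows are $(0,0,1,0,0)$ and $(0,1,-1,1,0)$, and the middle row is $(1,-1,1,-1,1)$.

Therefore $A_V(2m+1)=\alpha(m;2,4,\dots,2m)$. Together with (14) and (17),
$$\alpha(2m+1;2m+1,\dots,1)=(-1)^mA_V(2m+1)=(-1)^m\alpha(m;2,4,\dots,2m),$$
which completes the proof of Theorem A. $\blacksquare$

## 11. Inversion symmetry, even staircases and doubled rows

**Inversion symmetry.** From the definition, $X(Y^{-1})=\frac{1-\omega^2Y}{Y-\omega^2}=X(Y)^{-1}$, and $\Phi_M$ is a polynomial in the $t_i$. By Theorem B, $\prod_rX_r^{-m}\,F_{2m+1}$ is a constant times $\prod_r(1+t_r)^{-m}\,\Phi_{m+1}(Y_1,\dots,Y_{2m+1},\omega)$. So this Laurent polynomial is invariant under each single inversion $X_i\mapsto X_i^{-1}$.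

**Even staircases.** We saw in Section 2 that $\alpha(2m;2m,\dots,1)=0$. Theorem B says more. At $Y_r=1$ the factor $1-X_r$ vanishes and the other factors stay finite, so $F_{2m}$ is divisible by each $1-X_r$, hence by $\prod_r(1-X_r)$. By (17),
$$\Big[\frac{F_{2m}}{\prod_r(1-X_r)}\Big]_{X=(1,\dots,1)}=(-1)^m3^{m(m-1)-2m(m-1)}d_m=(-1)^mA_V(2m+1).$$

**Doubled rows.** Combining (3) with Theorem A, the signs cancel:
$$\alpha(2m;2m,2m,2m-2,2m-2,\dots,2,2)=\alpha(m;2,4,\dots,2m).$$
For $m=2$ this is the equality $\alpha(4;4,4,2,2)=3=\alpha(2;2,4)$ that we found by hand.
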